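\title{Irreducible components of partial exotic Steinberg varieties}

\begin{abstract}
A point of the partial exotic Steinberg variety of $\mathrm{Sp}_{2n}(\mathbb C)$ consists of two isotropic partial flags, of types $\alpha$ and $\beta$, together with a vector and a nilpotent self-adjoint endomorphism that are compatible with both flags. We prove that this variety is pure dimensional, compute its dimension, and describe its irreducible components in two ways: by the relative position of the two flags, and by pairs of semistandard bitableaux of the same shape with contents $\alpha$ and $\beta$. We also bound the dimension of the exotic Spaltenstein varieties, show that their components attaining the bound are indexed by semistandard bitableaux, and show that strata attached to sequences that are not semistandard have smaller dimension. The proof combines a global upper bound for dimensions, a local analysis of one step of a flag by means of two filtered alternating forms, and a count.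
\end{abstract}

\section{Introduction}\label{sec:intro}

A variety of triples consisting of two flags and a nilpotent datum compatible with both can be cut into pieces in two ways. One can forget the nilpotent datum and record the relative position of the flags, which is a matrix; or one can record, for each flag, how the nilpotent datum degenerates along it, which is a tableau-like sequence. If each of the two lists of pieces yields the list of irreducible components, then matrices and pairs of tableaux are matched by geometry. This paper carries this out for the exotic nilpotent cone of the symplectic group and for partial flags.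

\subsection{The exotic nilpotent cone}

Let $V$ be a complex vector space of dimension $2n$ with a nondegenerate skew-symmetric form $\langle\,,\rangle$. The group $G=\mathrm{Sp}(V)$ is connected of dimension $2n^2+n$. Every endomorphism $x$ of $V$ has an adjoint $x^*$, defined by $\langle xu,w\rangle=\langle u,x^*w\rangle$. The Lie algebra $\mathfrak g$ of $G$ is the space where $x^*=-x$, and we write $\mathfrak S$ for the complementary space of \emph{self-adjoint} endomorphisms, where $x^*=x$. Identify $V\otimes V$ with $\mathfrak{gl}(V)$ by letting $a\otimes b$ act as $u\mapsto\langle b,u\rangle a$. The adjoint of $a\otimes b$ is $-b\otimes a$, so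
\begin{equation}\label{eq:tensor}
\mathfrak g=S^2V,\qquad \mathfrak S=\Lambda^2V .
\end{equation}
The \emph{exotic nilpotent cone} is the set $\mathfrak N=\mathfrak N(V)$ of pairs $(v,x)$ with $v\in V$ and $x\in\mathfrak S$ nilpotent; $G$ acts by $g(v,x)=(gv,gxg^{-1})$.

Partitions are padded with infinitely many zeros. For a partition $\lambda$ we put $\lambda^t_j=\#\{i:\lambda_i\ge j\}$ and $n(\lambda)=\sum_i(i-1)\lambda_i$. Let $\mathcal Q_n$ be the set of \emph{bipartitions} of $n$, that is, pairs $(\mu,\nu)$ of partitions with $|\mu|+|\nu|=n$, and always put $\lambda=\mu+\nu$, so $\lambda_i=\mu_i+\nu_i$. A pair $(v,x)\in\mathfrak N$ \emph{has type} $(\mu,\nu)$ if $V$ has a basis $v_{ij},v^*_{ij}$ ($i\ge1$, $1\le j\le\lambda_i$) with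
\begin{gather*}
\langle v_{ij},v_{i'j'}\rangle=\langle v^*_{ij},v^*_{i'j'}\rangle=0,\qquad \langle v_{ij},v^*_{i'j'}\rangle=\delta_{ii'}\delta_{jj'},\\
xv_{ij}=v_{i,j-1},\qquad xv^*_{ij}=v^*_{i,j+1},\qquad v=\sum_i v_{i,\mu_i},
\end{gather*}
where $v_{ij}=0$ for $j\le0$ and $v^*_{ij}=0$ for $j>\lambda_i$. We call such a basis \emph{normal}. Row $i$ of $\lambda$ thus stands for two dual Jordan chains of length $\lambda_i$, and the $i$th component of $v$ sits in the first chain, $\mu_i$ steps from its end and $\nu_i$ steps below its top. We take as given the orbit parametrization of Kato, in the normal form of Achar and Henderson: every $(v,x)\in\mathfrak N$ has exactly one type, and the sets $\mathbb O_{\mu;\nu}$ of pairs of type $(\mu,\nu)$ are the $G$-orbits on $\mathfrak N$. This applies to every finite-dimensional symplectic space.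

The basic operation is reduction. Let $W\subset V$ be an isotropic subspace with $xW\subset W$ and $v\in W^\perp$. Then $W^\perp$ is $x$-stable because $x$ is self-adjoint, $W^\perp/W$ is symplectic, and $(v+W,\,x|_{W^\perp/W})\in\mathfrak N(W^\perp/W)$. We call this pair the \emph{reduction} of $(v,x)$ along $W$.

\subsection{Spaltenstein and Steinberg varieties}

Let $\alpha=(\alpha_1,\dots,\alpha_m)$ be a composition of $n$. Let $\mathcal F^\alpha$ be the variety of flags $F=(0=F_0\subset F_1\subset\dots\subset F_m)$ of isotropic subspaces with $\dim F_i/F_{i-1}=\alpha_i$; so $F_m$ is Lagrangian. We extend each flag by $F_{2m-i}=F_i^\perp$. For $(v,x)\in\mathfrak N$ the \emph{exotic Spaltenstein variety} is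
\[
\mathcal C^\alpha_{(v,x)}=\{F\in\mathcal F^\alpha:\ v\in F_m,\ \ xF_i\subset F_{i-1}\ (1\le i\le 2m)\}.
\]
For a second composition $\beta=(\beta_1,\dots,\beta_\ell)$ of $n$, the \emph{partial exotic Steinberg variety} is
\[
\mathfrak Z^{\alpha,\beta}=\{(F,F',(v,x))\in\mathcal F^\alpha\times\mathcal F^\beta\times\mathfrak N:\ F\in\mathcal C^\alpha_{(v,x)},\ F'\in\mathcal C^\beta_{(v,x)}\}.
\]

\emph{Strata by relative position.} For $(F,F')\in\mathcal F^\alpha\times\mathcal F^\beta$ let $A(F,F')$ be the $2m\times2\ell$ matrix with entries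
\[
a_{ij}=\dim\frac{F_i\cap F'_j}{F_{i-1}\cap F'_j+F_i\cap F'_{j-1}} .
\]
Write $\bar\imath=2m+1-i$ for row indices and $\bar\jmath=2\ell+1-j$ for column indices. Let $M^{\alpha,\beta}$ be the set of matrices with nonnegative integer entries, row sums $(\alpha_1,\dots,\alpha_m,\alpha_m,\dots,\alpha_1)$, column sums $(\beta_1,\dots,\beta_\ell,\beta_\ell,\dots,\beta_1)$, and $a_{\bar\imath\bar\jmath}=a_{ij}$. The map $(F,F')\mapsto A(F,F')$ identifies the set of $G$-orbits on $\mathcal F^\alpha\times\mathcal F^\beta$ with $M^{\alpha,\beta}$; this is a form of the Bruhat decomposition, by which two isotropic flags have a common adapted symplectic basis. Let $\mathcal O_A$ be the orbit of relative position $A$, let $\pi:\mathfrak Z^{\alpha,\beta}\to\mathcal F^\alpha\times\mathcal F^\beta$ be the projection, and put $\mathfrak Z^{\alpha,\beta}_A=\pi^{-1}(\mathcal O_A)$.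

\emph{Strata by types.} Let $F\in\mathcal C^\alpha_{(v,x)}$. For $0\le i\le m$ the subspace $F_i$ is $x$-stable and $v\in F_m\subset F_i^\perp$, so we can reduce along $F_i$. Let $(\mu^{(i)},\nu^{(i)})$ be the type of this reduction and let $\Phi(F)$ be the sequence $((\mu^{(i)},\nu^{(i)}))_{0\le i\le m}$. It starts at the type of $(v,x)$ and ends at $(\varnothing,\varnothing)$. For sequences $T,T'$ of bipartitions put
\begin{gather*}
X_T(v,x)=\{F\in\mathcal C^\alpha_{(v,x)}:\Phi(F)=T\},\\
\mathfrak Z^{\alpha,\beta}_{T,T'}=\{(F,F',(v,x))\in\mathfrak Z^{\alpha,\beta}:\Phi(F)=T,\ \Phi(F')=T'\}.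
\end{gather*}
For partitions $\mu'\subset\mu$, the skew diagram $\mu/\mu'$ is a \emph{vertical strip} if it has no two boxes in the same row. A \emph{semistandard bitableau} of shape $(\mu,\nu)\in\mathcal Q_n$ and content $\alpha$ is a chain
\[
(\mu,\nu)=(\mu^{(0)},\nu^{(0)})\supseteq(\mu^{(1)},\nu^{(1)})\supseteq\dots\supseteq(\mu^{(m)},\nu^{(m)})=(\varnothing,\varnothing)
\]
in which $\mu^{(i-1)}/\mu^{(i)}$ and $\nu^{(i-1)}/\nu^{(i)}$ are vertical strips with $\alpha_i$ boxes in total. These chains form the set $\mathrm{SYB}^\alpha(\mu,\nu)$.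

Take $n=1$. Then $\mathfrak S=\Lambda^2V$ consists of the scalars, so $x=0$, and $\mathfrak Z^{(1),(1)}$ is the set of triples $(F,F',v)$ of two lines in a plane and a vector $v\in F\cap F'$. Over the open orbit $F\ne F'$ we have $v=0$; over the diagonal, $v$ moves in a line. Both strata have dimension $2$: the vector makes up exactly for the codimension of the diagonal. The types are $(\varnothing,(1))$ for $v=0$ and $((1),\varnothing)$ for $v\ne0$, and the two strata by type, $\{v=0\}$ and $\{v\neq0,\ F=F'=\mathbb Cv\}$, have the same two closures. This suggests that in general every $\mathfrak Z_A^{\alpha,\beta}$ has the dimension of $\mathcal F^\alpha\times\mathcal F^\beta$, which turns out to be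
\[
d_{\alpha,\beta}=2n^2-\frac12\sum_{i=1}^m(\alpha_i^2-\alpha_i)-\frac12\sum_{j=1}^\ell(\beta_j^2-\beta_j).
\]
The problem, posed by Rosso and Saunders \cite{RS}, is to decide whether $\mathfrak Z^{\alpha,\beta}$ is pure of this dimension, whether the closures of the strata by relative position are its irreducible components, and whether the closures of the strata attached to pairs of semistandard bitableaux are its irreducible components as well.

\subsection{Results}

The answer to all three questions is yes.

\begin{theorem}\label{thm:main}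
The variety $\mathfrak Z^{\alpha,\beta}$ is nonempty and pure of dimension $d_{\alpha,\beta}$. The sets $\overline{\mathfrak Z^{\alpha,\beta}_A}$, $A\in M^{\alpha,\beta}$, are its distinct irreducible components. The sets $\overline{\mathfrak Z^{\alpha,\beta}_{T,T'}}$, for $(\mu,\nu)\in\mathcal Q_n$, $T\in\mathrm{SYB}^\alpha(\mu,\nu)$ and $T'\in\mathrm{SYB}^\beta(\mu,\nu)$, are also its distinct irreducible components.
\end{theorem}

The second theorem describes the fibers. Put
\[
b(\mu,\nu)=|\nu|+2n(\mu)+2n(\nu);
\]
we will see that $\dim\mathbb O_{\mu;\nu}=2n^2-2b(\mu,\nu)$ (Corollary~\ref{cor:orbit}). For $(v,x)$ of type $(\mu,\nu)$ and a bipartition $(\mu',\nu')$ of $n-k$, the \emph{one-step variety} $\mathcal B^{\mu;\nu}_{\mu';\nu'}(v,x)$ is the set of isotropic subspaces $W\subset V$ of dimension $k$ such that $xW=0$, $v\in W^\perp$, and the reduction of $(v,x)$ along $W$ has type $(\mu',\nu')$. It is the space of choices for the first step of a flag.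

\begin{theorem}\label{thm:fibers}
Let $(v,x)\in\mathbb O_{\mu;\nu}$ and $b=b(\mu,\nu)$.
\begin{enumerate}
\item[(1)] If $\mu/\mu'$ and $\nu/\nu'$ are vertical strips with $k$ boxes in total, then $\mathcal B^{\mu;\nu}_{\mu';\nu'}(v,x)$ is nonempty and irreducible of dimension $b(\mu,\nu)-b(\mu',\nu')-\frac{k(k-1)}2$.
\item[(2)] We have $\dim\mathcal C^\alpha_{(v,x)}\le b-\frac12\sum_i(\alpha_i^2-\alpha_i)$. For $T\in\mathrm{SYB}^\alpha(\mu,\nu)$ the set $X_T(v,x)$ is irreducible of exactly this dimension. The irreducible components of $\mathcal C^\alpha_{(v,x)}$ of this dimension are exactly the distinct sets $\overline{X_T(v,x)}$, $T\in\mathrm{SYB}^\alpha(\mu,\nu)$. The bound is attained if and only if $\mathrm{SYB}^\alpha(\mu,\nu)\ne\varnothing$.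
\item[(3)] Let $T$ and $T'$ be sequences of bipartitions that occur as values of $\Phi$ on $\mathcal C^\alpha_{(v,x)}$ and $\mathcal C^\beta_{(v,x)}$. If $T\notin\mathrm{SYB}^\alpha(\mu,\nu)$ or $T'\notin\mathrm{SYB}^\beta(\mu,\nu)$, then $\dim\mathfrak Z^{\alpha,\beta}_{T,T'}<d_{\alpha,\beta}$. So $\overline{\mathfrak Z^{\alpha,\beta}_{T,T'}}$ is an irreducible component of $\mathfrak Z^{\alpha,\beta}$ if and only if $T$ and $T'$ are both semistandard.
\item[(4)] There is a bijection $A\mapsto(T,T')$ from $M^{\alpha,\beta}$ to $\bigsqcup_{(\mu,\nu)}\mathrm{SYB}^\alpha(\mu,\nu)\times\mathrm{SYB}^\beta(\mu,\nu)$, characterized by $\overline{\mathfrak Z^{\alpha,\beta}_A}=\overline{\mathfrak Z^{\alpha,\beta}_{T,T'}}$.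
\end{enumerate}
\end{theorem}

\subsection{Two Lagrangian planes}\label{ss:example}

The smallest case in which semistandardness matters is $n=2$, $\alpha=\beta=(2)$. A flag is a Lagrangian plane $F$ in $V=\mathbb C^4$, these form a variety $\mathrm{LG}$ of dimension $3$, and $d_{(2),(2)}=6$. The conditions on $(v,x)$ are $v\in F$ and $xV\subset F$; the condition $xF=0$ is the adjoint of the latter.

The relative position of $F,F'$ is given by $a=\dim S$, where $S=F\cap F'$. The three orbits have dimensions $6$, $5$, $3$ for $a=0,1,2$ (for $a=1$, choose the line $S$ in $\mathbb P^3$ and then two distinct lines in the plane $S^\perp/S$). An element of $\Lambda^2V$ with image in $S$ lies in $(S\otimes V)\cap(V\otimes S)$, hence in $\Lambda^2S$. So the fiber of $\pi$ is $S\oplus\Lambda^2S$, of dimension $0,1,3$, and all three strata $\mathfrak Z_{a}$ have dimension $6$.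

Now sort by type. If $x\ne0$, then $x$ has two Jordan blocks of size $2$, and $xV\subset F\subset\ker x$ forces $F=xV=\ker x$. This gives the following table, in which the bound is $b-1$.
\begin{center}
\begin{tabular}{lllccc}
type & $(v,x)$ & $\mathcal C^{(2)}_{(v,x)}$ & $\dim$ & bound & semistandard\\ \hline
$(\varnothing,(1,1))$ & $x=0$, $v=0$ & $\mathrm{LG}$ & $3$ & $3$ & yes\\
$((1,1),\varnothing)$ & $x=0$, $v\ne0$ & $\mathbb P(v^\perp/\mathbb Cv)$ & $1$ & $1$ & yes\\
$((1),(1))$ & $x\ne0$, $0\ne v\in\ker x$ & $\{\ker x\}$ & $0$ & $0$ & yes\\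
$(\varnothing,(2))$ & $x\ne0$, $v=0$ & $\{\ker x\}$ & $0$ & $1$ & no\\
$((2),\varnothing)$ & $xv\ne0$ & $\varnothing$ & & $-1$ & no
\end{tabular}
\end{center}
Here $\Phi(F)$ is determined by the type, so the strata $\mathfrak Z_{T,T}$ are the parts of $\mathfrak Z^{(2),(2)}$ over the orbits. The first is $\mathrm{LG}\times\mathrm{LG}=\overline{\mathfrak Z_{0}}$. The second is a $\mathbb P^1\times\mathbb P^1$-bundle over $V\setminus0$, irreducible of dimension $6$, and it contains the dense part $v\ne0$ of $\mathfrak Z_{1}$. The third is the dense part $v\neq0$, $x\ne0$ of $\mathfrak Z_{2}$. The fourth is nonempty, but it is the part $v=0$, $x\neq0$ of $\mathfrak Z_2$, of dimension $3+1=4<6$. So a sequence that is not semistandard can occur as a value of $\Phi$, its stratum is then too small to give a component, and semistandardness cannot be dropped from Theorem~\ref{thm:main}.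

\subsection{The method}

The proof is a squeeze. The strata $\mathfrak Z_A$ are easy, because the fibers of $\pi$ are vector spaces (Section~\ref{sec:relpos}). They give $\dim\mathfrak Z^{\alpha,\beta}=d_{\alpha,\beta}$, hence an \emph{upper} bound for the dimension of every stratum $\mathfrak Z_{T,T'}$, and they give the number of components, which by the Cauchy identity equals the number of pairs of semistandard bitableaux. So for semistandard $T,T'$ it is enough to prove that $\mathfrak Z_{T,T'}$ is irreducible and that its dimension is \emph{at least} $d_{\alpha,\beta}$: the closures are then distinct components, and the count shows that none is missing. Both properties reduce, one step of the flag at a time, to the one-step varieties. Sections~\ref{sec:invariants} and~\ref{sec:forms} describe these by linear algebra inside $\ker x$; Section~\ref{sec:irred} proves irreducibility and Section~\ref{sec:lower} the lower bound. Section~\ref{sec:assembly} proves Theorem~\ref{thm:main}. All inequalities used on the way are then forced to be equalities, which gives Theorem~\ref{thm:fibers}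 (Section~\ref{sec:exact}).

\subsection{Conventions and standard facts}

Topology is the Zariski topology. A variety is a locally closed subset of a projective space over $\mathbb C$, not necessarily irreducible, and $\dim\varnothing=-\infty$. For a subspace $S\subset V$ we write $x^{-h}S$ for the preimage of $S$ under $x^h$; self-adjointness gives
\begin{equation}\label{eq:perp}
(x^hS)^\perp=x^{-h}(S^\perp),\qquad \dim x^{-h}S=\dim\ker x^h+\dim(S\cap x^hV).
\end{equation}
We use four facts.
\begin{enumerate}
\item[(A)] Let $f:X\to Y$ be a morphism of varieties. If all fibers have dimension $\le d$, then $\dim X\le\dim Y+d$. If $f$ is surjective and all fibers have dimension $\ge d$, then $\dim X\ge\dim Y+d$. Both follow from the theorem on the dimension of general fibers, applied to the components of $X$.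
\item[(B)] A locally closed subset that is dense in an irreducible variety is open in it. Hence two disjoint locally closed sets cannot both meet an irreducible variety in a dense subset.
\item[(C)] Let an algebraic group $\Gamma$ act on a variety. Orbits are locally closed. The Lie algebra of a stabilizer is the stabilizer in the Lie algebra. The orbit map $\Gamma\to\Gamma o$ is flat, by generic flatness and homogeneity; since flatness is preserved by base change and flat morphisms of finite type are open, the projection $Y\times_{\Gamma o}\Gamma\to Y$ is open for every morphism $Y\to\Gamma o$.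
\item[(D)] If $f:X\to Y$ is a surjective morphism of projective varieties, $Y$ is irreducible, and all fibers are irreducible of the same dimension, then $X$ is irreducible \cite[Ch.~I, \S6.3]{Sh}.
\end{enumerate}

\begin{lemma}\label{lem:frames}
Let $V'=\mathbb C^{2n-2k}$ be a fixed symplectic space. Every point of the variety of isotropic $k$-dimensional subspaces $W\subset V$ has an open neighborhood over which there are symplectic isomorphisms $W^\perp/W\cong V'$ depending regularly on $W$. Consequently the sets $\mathcal B^{\mu;\nu}_{\mu';\nu'}(v,x)$, $X_T(v,x)$, $\mathfrak Z^{\alpha,\beta}_{T,T'}$, and all sets defined by prescribing the types of finitely many reductions, are locally closed.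
\end{lemma}

\begin{proof}
The spaces $W^\perp/W$ form a vector bundle with a symplectic form. Near a given point choose sections $s,s'$ with $\langle s,s'\rangle$ nowhere zero, rescale $s'$ so that $\langle s,s'\rangle=1$, and repeat in the orthogonal complement of $s,s'$, which is again a symplectic vector bundle. This produces a symplectic frame. In such a frame, reduction along $W$ is a morphism to $\mathfrak N(V')$, and prescribing the type means taking the preimage of an orbit, which is locally closed by (C).
\end{proof}

\section{Components from relative position}\label{sec:relpos}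

\begin{proposition}\label{prop:ZA}
For every $A\in M^{\alpha,\beta}$ the set $\mathfrak Z^{\alpha,\beta}_A$ is nonempty, locally closed and irreducible of dimension $d_{\alpha,\beta}=\dim\mathcal F^\alpha+\dim\mathcal F^\beta$.
\end{proposition}

The idea is to compare the fiber of $\pi$ with the space of elements of $\mathfrak g$ that lower both flags. By \eqref{eq:tensor} this is a comparison of $V\oplus\Lambda^2V$ with $S^2V$, and it comes down to $a+\binom a2=\binom{a+1}2$.

\begin{proof}
Call $\xi=(i,j)$ with $1\le i\le2m$, $1\le j\le2\ell$ a cell, and put $\bar\xi=(\bar\imath,\bar\jmath)\ne\xi$. Since $a_\xi=a_{\bar\xi}$ and $\sum_\xi a_\xi=2n$, there is a decomposition $V=\bigoplus_\xi V_\xi$ with $\dim V_\xi=a_\xi$ in which $V_\xi$ is dual to $V_{\bar\xi}$ under the form and orthogonal to all other summands. Let $F_s$ be the sum of the $V_{(i,j)}$ with $i\le s$ and $F'_t$ the sum of those with $j\le t$. Then $F_s^\perp=F_{2m-s}$ and $F_t'^\perp=F'_{2\ell-t}$, the dimensions are right by the row and column sums, and $A(F,F')=A$ because $F_s\cap F'_t$ is the sum of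 the $V_{(i,j)}$ with $i\le s$, $j\le t$. So $(F,F')\in\mathcal O_A$.

For cells $\xi=(i,j)$ and $\xi'=(i',j')$, the summand $V_\xi\otimes V_{\xi'}$ of $\mathfrak{gl}(V)$ maps $V_{\bar\xi'}$ to $V_\xi$ and kills the other summands. Hence an endomorphism preserves $F$ if and only if it has components only in summands with $i\le\overline{i'}$, that is $i+i'\le2m+1$, and it maps each $F_s$ into $F_{s-1}$ if and only if it has components only in summands with $i+i'\le2m$. The same holds for $F'$ with $j,j',\ell$. These conditions are symmetric in $\xi,\xi'$, so they select \emph{blocks} in the decompositions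
\[
\mathfrak g=\bigoplus_{\{\xi\ne\xi'\}}V_\xi\otimes V_{\xi'}\oplus\bigoplus_\xi S^2V_\xi,\qquad \mathfrak S=\bigoplus_{\{\xi\ne\xi'\}}V_\xi\otimes V_{\xi'}\oplus\bigoplus_\xi\Lambda^2V_\xi ,
\]
indexed by unordered pairs of cells. Let $\mathfrak p\subset\mathfrak g$ be the stabilizer of $F$ and $\mathfrak n\subset\mathfrak p$ the space of elements mapping each $F_s$ into $F_{s-1}$; define $\mathfrak p',\mathfrak n'$ for $F'$.

\emph{The fiber.} The fiber $\Theta=\pi^{-1}(F,F')$ is the vector space of pairs $(v,x)$ with $v\in F_m\cap F'_\ell$ and $x\in\mathfrak S$ lowering both flags; such an $x$ is automatically nilpotent. The blocks with $\xi\ne\xi'$ allowed for $x$ are the same as those of $\mathfrak n\cap\mathfrak n'$. The diagonal blocks allowed in both cases are those with $i\le m$, $j\le\ell$, and these cells are exactly the summands of $F_m\cap F'_\ell$. Such a cell contributes $a_\xi+\binom{a_\xi}2$ to $\dim\Theta$ and $\binom{a_\xi+1}2$ to $\dim\mathfrak n\cap\mathfrak n'$. So $\dim\Theta=\dim\mathfrak n\cap\mathfrak n'$.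

\emph{The orbit.} The involution $\{\xi,\xi'\}\mapsto\{\bar\xi,\bar\xi'\}$ preserves the dimensions of the blocks of $\mathfrak g$ and replaces $i+i'$ by $4m+2-(i+i')$. It therefore exchanges the blocks outside $\mathfrak p$ ($i+i'\ge2m+2$) with the blocks of $\mathfrak n$, and likewise for $\mathfrak p',\mathfrak n'$. Thus $\dim\mathfrak g/\mathfrak p=\dim\mathfrak n$ and $\dim\mathfrak g/(\mathfrak p+\mathfrak p')=\dim\mathfrak n\cap\mathfrak n'$. By (C),
\[
\dim\mathcal O_A=\dim\mathfrak g/(\mathfrak p\cap\mathfrak p')=\dim\mathfrak g/\mathfrak p+\dim\mathfrak g/\mathfrak p'-\dim\mathfrak n\cap\mathfrak n' .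
\]
The blocks with $i+i'=2m+1$ add up to $\dim\mathfrak p/\mathfrak n=\sum_{i\le m}\alpha_i^2$, so $\dim\mathcal F^\alpha=\dim\mathfrak g/\mathfrak p=\frac12(2n^2+n-\sum_i\alpha_i^2)=n^2-\frac12\sum_i(\alpha_i^2-\alpha_i)$, and the same for $\beta$. Hence $\dim\mathcal O_A+\dim\Theta=d_{\alpha,\beta}$.

Finally, $\mathfrak Z_A$ is locally closed as the preimage of an orbit, it is irreducible as the image of $G\times\Theta$, and all fibers of $\mathfrak Z_A\to\mathcal O_A$ are translates of $\Theta$, so $\dim\mathfrak Z_A=d_{\alpha,\beta}$ by (A).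
\end{proof}

\begin{corollary}\label{cor:first}
The variety $\mathfrak Z^{\alpha,\beta}$ is nonempty and pure of dimension $d_{\alpha,\beta}$, and the sets $\overline{\mathfrak Z_A^{\alpha,\beta}}$ are its distinct irreducible components. Their number is $|M^{\alpha,\beta}|$.
\end{corollary}

\begin{proof}
The variety is the union of the finitely many irreducible closed sets $\overline{\mathfrak Z_A}$, all of dimension $d_{\alpha,\beta}$. If one is contained in another they are equal, and then the matrices agree by (B).
\end{proof}

\begin{lemma}\label{lem:count}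
$\displaystyle\sum_{(\mu,\nu)\in\mathcal Q_n}|\mathrm{SYB}^\alpha(\mu,\nu)|\cdot|\mathrm{SYB}^\beta(\mu,\nu)|=|M^{\alpha,\beta}|$.
\end{lemma}

\begin{proof}
Recall that the coefficient of $t_1^{\gamma_1}\cdots t_m^{\gamma_m}$ in the Schur polynomial $s_\kappa(t_1,\dots,t_m)$ is the number of chains of partitions from $\varnothing$ to $\kappa$ whose successive differences have $\gamma_1,\dots,\gamma_m$ boxes with no two in the same column, that $s_\kappa$ is symmetric, and that $\sum_\kappa s_\kappa(t)s_\kappa(u)=\prod_{i,j}(1-t_iu_j)^{-1}$ (the Cauchy identity). Transposing all diagrams turns vertical strips into strips with no two boxes in a column, and by symmetry the order of the steps does not matter. So $|\mathrm{SYB}^\alpha(\mu,\nu)|$ is the coefficient of $t^\alpha$ in $s_{\mu^t}(t)s_{\nu^t}(t)$, and the left side is the coefficient of $t^\alpha u^\beta$ in $\prod_{i\le m,\,j\le\ell}(1-t_iu_j)^{-2}$. This coefficient counts pairs $(A',A'')$ of nonnegative integer $m\times\ell$ matrices such that $A'+A''$ has row sums $\alpha$ and column sums $\beta$. Given $A\in M^{\alpha,\beta}$,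 put $A'=(a_{ij})$ and $A''=(a_{i\bar\jmath})$ for $i\le m$, $j\le\ell$. These are the upper $m$ rows of $A$, which determine $A$ by symmetry. Row $i$ of $A'+A''$ has the same sum as row $i$ of $A$, and column $j$ of $A'+A''$ has the same sum as column $j$ of $A$ because $a_{i\bar\jmath}=a_{\bar\imath j}$. So $A\mapsto(A',A'')$ is a bijection onto the set of such pairs.
\end{proof}

\section{Two Jordan types determine the type}\label{sec:invariants}

To describe a one-step variety we must recognize the type of a reduction without a normal basis for it. The Jordan type of $x$ gives only $\lambda=\mu+\nu$. We recover the position of $v$ from a second Jordan type, that of $x$ on the symplectic space obtained by reducing along the subspace generated by $v$.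

From here to the end of Section~\ref{sec:lower}, $(v,x)$ has type $(\mu,\nu)$ and a normal basis is fixed. Let $V_e$ and $V_f$ be the spans of the $v_{ij}$ and of the $v^*_{ij}$; both are Lagrangian and $x$-stable, and $v\in V_e$. For $\lambda_i\ge1$ put $e_i=v_{i1}$ and $f_i=v^*_{i,\lambda_i}$; these form a basis of $\ker x$. For $g\in\mathbb C[x]$ and $y\in V$ we have $\langle y,g(x)y\rangle=\langle g(x)y,y\rangle=-\langle y,g(x)y\rangle$, so
\begin{equation}\label{eq:alt}
\langle y,g(x)y\rangle=0 .
\end{equation}
Let $U=\mathbb C[x]v\subset V_e$. It is isotropic and $x$-stable, so $N=U^\perp/U$ is symplectic and $x$ acts on it as a nilpotent self-adjoint map. Note that $V_e\subset U^\perp$. Since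
\begin{equation}\label{eq:xjv}
x^jv=\sum_{\mu_i>j}v_{i,\mu_i-j},
\end{equation}
$U$ is a single Jordan block of size $\mu_1$, and its $x$-stable subspaces are the $\mathbb C[x]x^jv$, $0\le j\le\mu_1$. The position of $U$ relative to the images of the powers of $x$ is therefore recorded by the numbers
\[
c_h=\min\{j\ge0:x^jv\in x^hV\}\quad(h\ge0),\qquad U\cap x^hV=\mathbb C[x]x^{c_h}v .
\]
From the definition, $c_0=0$ and $c_{h-1}\le c_h\le c_{h-1}+1$. Call $h\ge1$ \emph{level} if $c_h=c_{h-1}$ and \emph{rising} if $c_h=c_{h-1}+1$. Put
\[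
\rho_i=\nu_i+\mu_{i+1}\quad(i\ge1),\qquad\rho_0=\infty .
\]
Then $\rho=(\rho_1,\rho_2,\dots)$ is a partition of $n-\mu_1$ that interlaces $\lambda$: $\lambda_1\ge\rho_1\ge\lambda_2\ge\rho_2\ge\cdots$. So every $h\ge1$ lies in exactly one interval $\lambda_{s+1}<h\le\rho_s$ ($s\ge0$) or $\rho_s<h\le\lambda_s$ ($s\ge1$).

\begin{lemma}\label{lem:c}
An integer $h\ge1$ is level if $\lambda_{s+1}<h\le\rho_s$ for some $s\ge0$, and rising if $\rho_s<h\le\lambda_s$ for some $s\ge1$. Moreover
\begin{equation}\label{eq:sum}
\sum_{j\ge h}(\lambda^t_j-\rho^t_j)=\mu_1-c_{h-1}.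
\end{equation}
\end{lemma}

\begin{proof}
The space $V_e\cap x^hV=x^hV_e$ is spanned by the $v_{ij}$ with $j\le\lambda_i-h$. By \eqref{eq:xjv}, $x^jv\in x^hV$ if and only if for each $i$ either $j\ge\mu_i$ or $\mu_i-j\le\lambda_i-h$. Hence $c_h=\max_i\min(\mu_i,h-\nu_i)$, the zero rows contributing $0$.

If $\lambda_{s+1}\le h\le\rho_s$, then $c_h=\mu_{s+1}$: for $i\le s$ we have $h-\nu_i\le h-\nu_s\le\mu_{s+1}$, for $i>s$ we have $\mu_i\le\mu_{s+1}$, and $i=s+1$ gives $\min(\mu_{s+1},h-\nu_{s+1})=\mu_{s+1}$. If $\rho_s\le h\le\lambda_s$, then $c_h=h-\nu_s$: for $i\le s$ we have $h-\nu_i\le h-\nu_s$, for $i>s$ we have $\mu_i\le\mu_{s+1}\le h-\nu_s$, and $i=s$ gives $\min(\mu_s,h-\nu_s)=h-\nu_s$. Applying these formulas to $h-1$ and $h$ gives the first assertion. On the first kind of interval $\lambda^t_h=\rho^t_h=s$; on the second $\lambda^t_h=s$ and $\rho^t_h=s-1$. So $c_h-c_{h-1}=\lambda^t_h-\rho^t_h$, and \eqref{eq:sum} follows by summing, since $c_j=\mu_1$ for large $j$.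
\end{proof}

\begin{lemma}\label{lem:jordan}
The map $x$ has Jordan type $\lambda\cup\lambda$ on $V$ and $\rho\cup\rho$ on $N$, each part being repeated twice. The pair $(\lambda,\rho)$ determines $(\mu,\nu)$.
\end{lemma}

\begin{proof}
The first claim is read off from the normal basis; it gives $\operatorname{rk}x^h=2\sum_{j>h}\lambda^t_j$. By \eqref{eq:perp}, $(x^hU^\perp)^\perp=x^{-h}U$ has dimension $\dim\ker x^h+\mu_1-c_h$, so $\dim x^hU^\perp=\operatorname{rk}x^h-(\mu_1-c_h)$. Since $x^{c_h}v\in x^hV_e\subset x^hU^\perp$, we have $U\cap x^hU^\perp=U\cap x^hV$, of dimension $\mu_1-c_h$. Therefore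
\[
\dim x^hN=\dim x^hU^\perp-\dim(U\cap x^hU^\perp)=\operatorname{rk}x^h-2(\mu_1-c_h)=2\sum_{j>h}\rho^t_j
\]
by \eqref{eq:sum}, and the ranks of the powers determine the Jordan type. Finally $\lambda_i-\rho_i=\mu_i-\mu_{i+1}$ determines $\mu$, and $\nu=\lambda-\mu$.
\end{proof}

\section{Two filtrations of the kernel}\label{sec:forms}

A subspace $W$ with $xW=0$ and $v\in W^\perp$ is orthogonal to $U$, because $\langle x^jv,w\rangle=\langle v,x^jw\rangle$. So the one-step varieties consist of isotropic subspaces of $\ker x\cap U^\perp$, and every such subspace lies in one of them. We now compute the two Jordan types of the reduction along $W$ from the position of $W$.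

For a vector space $E$ with an alternating form, possibly degenerate, let $\operatorname{rad}E$ be the radical and $\operatorname{iso}E$ the largest dimension of an isotropic subspace. If the form has rank $2r$, then $\operatorname{iso}E=\dim E-r$, and an isotropic subspace of this dimension contains $\operatorname{rad}E$.

\subsection{The first filtration}
For $h\ge1$ let
\[
K_h=\ker x\cap x^{h-1}V=\operatorname{span}\{e_i,f_i:\lambda_i\ge h\},
\]
the span of the ends of Jordan chains of length at least $h$. For $h\geq 2$ the symplectic form vanishes on $K_h$, but it can be lifted along $x^{h-1}$: for $w=x^{h-1}y$ and $w'$ in $K_h$ put $B_h(w,w')=\langle y,w'\rangle$. This does not depend on $y$, since $\ker x^{h-1}=(x^{h-1}V)^\perp$; it is alternating by \eqref{eq:alt}; and $B_1=\langle\,,\rangle$. Moreover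
\begin{equation}\label{eq:radK}
K_{h+1}\subset\operatorname{rad}(K_h,B_h),
\end{equation}
because $w=x^hy'$ gives $B_h(w,w')=\langle xy',w'\rangle=\langle y',xw'\rangle=0$. None of this involves $v$.

\begin{lemma}\label{lem:K}
Let $W\subset\ker x$ be isotropic, and let $x$ have Jordan type $\lambda'\cup\lambda'$ on $W^\perp/W$. Then $\operatorname{iso}(W\cap K_h,B_h)=\sum_{j\ge h}(\lambda^t_j-\lambda'^t_j)$ for all $h\ge1$.
\end{lemma}

\begin{proof}
Put $g=x^{h-1}$, let $q=\dim(W\cap K_h)$ and let $2r$ be the rank of $B_h$ on $W\cap K_h=W\cap gV$. By \eqref{eq:perp}, $(gW^\perp)^\perp=g^{-1}W$ has dimension $\dim\ker g+q$, so $\dim gW^\perp=\operatorname{rk}g-q$. Next we find $W\cap gW^\perp$. An element $w=gy\in W\cap K_h$ lies in $gW^\perp$ if and only if $y+z\in W^\perp$ for some $z\in\ker g=(gV)^\perp$. The functionals $\langle z,\cdot\rangle|_W$ are the restrictions to $W$ of the functionals on $V$ vanishing on $gV$, and these are all functionals on $W$ vanishing on $W\cap gV$. So the condition is that $\langle y,\cdot\rangle$ vanishes on $W\cap K_h$, that is, $w\in\operatorname{rad}(W\cap K_h)$,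 a space of dimension $q-2r$. Hence $\dim g(W^\perp/W)=\operatorname{rk}g-q-(q-2r)$. Dividing by $2$ gives $\sum_{j\ge h}\lambda'^t_j=\sum_{j\ge h}\lambda^t_j-(q-r)$.
\end{proof}

\subsection{The second filtration}
The same construction in $N$ gives spaces $K^N_h$ with forms $B^N_h$. We pull them back to the space in which $W$ lives:
\[
L_h=\{w\in\ker x\cap U^\perp:\ w\in x^{h-1}U^\perp+U\}
\]
is the set of $w\in\ker x\cap U^\perp$ whose class in $N$ lies in $K^N_h$, and $\bar B_h$ denotes the pullback of $B^N_h$ to $L_h$. Explicitly, $\bar B_h(w,w')=\langle y,w'\rangle$ if $w=x^{h-1}y+u$ with $y\in U^\perp$, $u\in U$. By \eqref{eq:radK} in $N$,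
\begin{equation}\label{eq:radL}
L_{h+1}\subset\operatorname{rad}(L_h,\bar B_h).
\end{equation}
We have $L_1=\ker x\cap U^\perp$. Every $L_h$ contains $\ell_0=U\cap\ker x$, which is the line spanned by $x^{\mu_1-1}v$ if $v\ne0$ and is zero otherwise. Put $H=\lambda_1+1$. For $h\ge H$ we have $x^{h-1}=0$, so $K_h=0$ and $L_h=\ell_0$.

For $W\subset\ker x\cap U^\perp$ put $\sigma_h(W)=\operatorname{iso}(W\cap K_h,B_h)$ and $\bar\sigma_h(W)=\operatorname{iso}(W\cap L_h,\bar B_h)$. Fix a bipartition $(\mu',\nu')$ of $n-k$, write $\mathcal B=\mathcal B^{\mu;\nu}_{\mu';\nu'}(v,x)$, mark the invariants $\lambda',\rho',c'_h$ of $(\mu',\nu')$ with a prime, and define the target values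
\[
\sigma_h=\sum_{j\ge h}(\lambda^t_j-\lambda'^t_j),\qquad \bar\sigma_h=(\mu_1-\mu'_1)+\sum_{j\ge h}(\rho^t_j-\rho'^t_j).
\]

\begin{lemma}\label{lem:B}
The variety $\mathcal B$ is the set of isotropic $k$-dimensional subspaces $W\subset\ker x\cap U^\perp$ with $\sigma_h(W)=\sigma_h$ and $\bar\sigma_h(W)=\bar\sigma_h$ for all $h\ge1$.
\end{lemma}

\begin{proof}
Let $W\subset\ker x\cap U^\perp$ be isotropic of dimension $k$ and let $(\mu'',\nu'')$ be the type of the reduction along $W$. Lemma~\ref{lem:K} gives $\sigma_h(W)=\sum_{j\ge h}(\lambda^t_j-\lambda''^t_j)$. The subspace generated by $v+W$ is $(U+W)/W$, of dimension $\mu_1''=\mu_1-\dim(W\cap U)$. The space that plays the role of $N$ for the reduction is $(U+W)^\perp/(U+W)$, and this is also $\bar W^\perp/\bar W$ for the isotropic subspace $\bar W=(W+U)/U$ of $\ker x|_N$: the two reductions commute. By Lemma~\ref{lem:jordan}, $x$ has type $\rho''\cup\rho''$ on it. The map $W\cap L_h\to\bar W\cap K_h^N$ is surjective with kernel $W\cap U$, and $\bar B_h$ is pulled back along it. So Lemma~\ref{lem:K} in $N$ gives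
\[
\bar\sigma_h(W)=\dim(W\cap U)+\sum_{j\ge h}(\rho^t_j-\rho''^t_j)=(\mu_1-\mu''_1)+\sum_{j\ge h}(\rho^t_j-\rho''^t_j).
\]
If $(\mu'',\nu'')=(\mu',\nu')$, these are the target values. Conversely, if they are, then differences for consecutive $h$ give $\lambda''=\lambda'$ and $\rho''=\rho'$, and Lemma~\ref{lem:jordan} gives $(\mu'',\nu'')=(\mu',\nu')$.
\end{proof}

\begin{example}\label{ex:11}
Let $(\mu,\nu)=((1),(1))$, so $\lambda=(2)$, $\rho=(1)$, and $v=v_{11}=e_1$. Then $U=\ell_0=\mathbb Ce_1$, $U^\perp=\operatorname{span}\{v_{11},v_{12},v^*_{12}\}$ and $xU^\perp=\mathbb Ce_1$. So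
\[
K_1=K_2=\ker x,\quad K_3=0,\qquad L_1=\ker x,\quad L_2=L_3=\mathbb Ce_1 .
\]
Reduce along a line $W\subset\ker x$. The result lives in a plane, so only the vector matters: it is zero if $W=\mathbb Ce_1$ (type $(\varnothing,(1))$, the box of $\mu$ is removed) and nonzero otherwise (type $((1),\varnothing)$, the box of $\nu$ is removed). The first filtration does not see this distinction; $L_2$ does. Here $1$ and $3$ are level, with $K_h\subset L_h$, and $2$ is rising, with $L_2\subset K_2$.
\end{example}

\subsection{Comparing the filtrations}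
Lemma~\ref{lem:B} imposes two families of conditions, for two filtrations and two families of forms. The next lemma shows that they are almost the same, as in the example.

\begin{lemma}\label{lem:compare}
Let $h\ge1$.
\begin{enumerate}
\item[(1)] If $h$ is level, then $K_h\subset L_h$ and $\dim L_h/K_h\le1$.
\item[(2)] If $h$ is rising, then $L_h\subset K_h$ and $\dim K_h/L_h\le1$.
\item[(3)] $B_h=\bar B_h$ on $K_h\cap L_h$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $g=x^{h-1}$ and $c=c_{h-1}$, so that $U\cap gV=\mathbb C[x]x^cv$.

\emph{Codimension in $K_h$.} The space $K_h\cap gU^\perp$ is contained in $K_h\cap L_h$. By \eqref{eq:perp}, $K_h^\perp=xV+\ker g$ and $(K_h\cap gU^\perp)^\perp=K_h^\perp+g^{-1}U$. The map $g$ induces an isomorphism $V/(xV+\ker g)\cong gV/xgV$, which carries the image of $g^{-1}U$ to the image of $U\cap gV$. So the codimension of $K_h\cap gU^\perp$ in $K_h$ is the dimension of the image of $\mathbb C[x]x^cv$ in $gV/x^hV$. This image is spanned by the class of $x^cv$, which vanishes exactly when $c_h=c$. Thus $K_h\subset L_h$ if $h$ is level,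 and $\dim K_h/(K_h\cap L_h)\le1$ always.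

\emph{Codimension in $L_h$.} Send $w\in L_h$ to its class in $(U+gV)/gV\cong U/(U\cap gV)$. The kernel of this map is $K_h\cap L_h$. The image is killed by $x$, and $U/(U\cap gV)$ is a single Jordan block, so $\dim L_h/(K_h\cap L_h)\le1$. Now let $h$ be rising, write $w=gy+u\in L_h$ with $y\in U^\perp$, $u\in U$, and suppose $u\notin gV$. Then $\mathbb C[x]u=\mathbb C[x]x^iv$ with $i<c$. From $xw=0$ we get $xu=-x^hy$, so $x^{i+1}v\in x^hV$ and $i+1\ge c_h=c+1$, a contradiction. So $w\in gV$ and $L_h\subset K_h$. This proves (1) and (2).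

\emph{The forms.} Let $w,w'\in K_h\cap L_h$. Write $w=gy_1=gy+u$ and $w'=gy'_1=gy'+u'$ with $y,y'\in U^\perp$, $u,u'\in U$, and put $z=y_1-y$, $z'=y'_1-y'$, so $gz=u$ and $gz'=u'$. Then
\[
B_h(w,w')-\bar B_h(w,w')=\langle z,w'\rangle=\langle z,gy'\rangle+\langle z,gz'\rangle=\langle u,y'\rangle+\langle z,gz'\rangle=\langle z,gz'\rangle .
\]
Choose $z_0$ with $gz_0=x^cv$. Since $u,u'\in U\cap gV$, there are polynomials $\phi,\phi'$ with $z-\phi(x)z_0$ and $z'-\phi'(x)z_0$ in $\ker g$. Hence $\langle z,gz'\rangle=\langle z_0,g\phi(x)\phi'(x)z_0\rangle=0$ by \eqref{eq:alt}. It is here that the cyclicity of $U$ is essential.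
\end{proof}

\section{Irreducibility of the one-step varieties}\label{sec:irred}

Suppose first that $v=0$, so that $L_h=K_h$. The conditions $\operatorname{iso}(W\cap K_h)\ge\sigma_h$ say that $W$ contains isotropic subspaces $J_h\subset K_h$ of dimension $\sigma_h$. Since $K_{h+1}$ lies in the radical of $K_h$, one can choose the $J_h$ nested and build them from the inside out, each step being a free choice of an isotropic subspace in a space of fixed dimension and rank.

\begin{example}\label{ex:21}
Let $(\mu,\nu)=(\varnothing,(2,1))$ and $(\mu',\nu')=(\varnothing,(1))$, so $k=2$, $\sigma_1=2$, $\sigma_2=1$, $\sigma_3=0$. Here $K_1=\operatorname{span}\{e_1,f_1,e_2,f_2\}$ has radical $K_2=\operatorname{span}\{e_1,f_1\}$, and $B_2(e_1,f_1)=\langle v_{12},v^*_{12}\rangle=1$. So $\mathcal B$ is the set of isotropic planes $W\subset K_1$ with $W\cap K_2\ne0$; the intersection may be a line or all of $K_2$, since $\operatorname{iso}=1$ in both cases. The chains $J_2\subset J_1$ are given by a line $J_2\subset K_2$ and an arbitrary line in $K_1/J_2$. They form a $\mathbb P^2$-bundle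 over $\mathbb P^1$, which maps onto $\mathcal B$, bijectively away from $W=K_2$. So $\mathcal B$ is irreducible of dimension $3=5-1-1$, as Theorem~\ref{thm:fibers}(1) predicts.
\end{example}

Each step of such a tower has the following fiber.

\begin{lemma}\label{lem:isotropic}
Let $E$ be a vector space with an alternating form, possibly degenerate. The variety of $c$-dimensional isotropic subspaces of $E$ is irreducible or empty.
\end{lemma}

\begin{proof}
Write $E=E_1\oplus R$ with $R=\operatorname{rad}E$ and $\dim E_1=2r$. For an isotropic $I$ of dimension $c$ let $\bar I$ be its projection to $E_1$; it is isotropic, of dimension $\epsilon\le\min(c,r)$. The subspace $I$ is determined by $\bar I$, by $I\cap R$, of dimension $c-\epsilon$, and by a linear map $\bar I\to R/(I\cap R)$ of which it is the graph. The maps $(y,z)\mapsto(\gamma y,\gamma'z+\psi y)$ with $\gamma\in\mathrm{Sp}(E_1)$, $\gamma'\in\mathrm{GL}(R)$, $\psi\in\operatorname{Hom}(E_1,R)$ form a connected group preserving the form. It is transitive on the stratum with given $\epsilon$: by Witt's theorem $\gamma$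 moves $\bar I$ to a fixed position, $\gamma'$ does so for $I\cap R$, and $\psi$ makes the graph map zero. So each stratum is irreducible or empty. If $\epsilon<\min(c,r)$, choose $0\ne w\in I\cap R$, a complement $I_0$ of $w$ in $I$, and $y\in E_1$ orthogonal to $\bar I$ but not in $\bar I$. Then $I_t=I_0\oplus\mathbb C(w+ty)$ is isotropic, lies in the stratum $\epsilon+1$ for $t\ne0$, and equals $I$ for $t=0$. Hence every stratum lies in the closure of the stratum $\epsilon=\min(c,r)$.
\end{proof}

For $v\ne0$ the difficulty is that two chains, one for each filtration, would not form a tower. We show that for each $h$ one of the two conditions implies the other, and that the decisive spaces again form a single chain with each term in the radical of the next. No assumption on $(\mu',\nu')$ is needed for this.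

\begin{proposition}\label{prop:irred}
The variety $\mathcal B=\mathcal B^{\mu;\nu}_{\mu';\nu'}(v,x)$ is irreducible or empty.
\end{proposition}

\begin{proof}
Assume $\mathcal B\neq\varnothing$ and fix $W_0\in\mathcal B$, so $\sigma_h=\sigma_h(W_0)$ and $\bar\sigma_h=\bar\sigma_h(W_0)$. In particular the target values, like $\sigma_h(W)$ and $\bar\sigma_h(W)$ for any $W$, do not depend on $h$ for $h\ge H$, so only the conditions with $h\le H$ in Lemma~\ref{lem:B} matter.

\emph{The decisive spaces.} Put $\theta_h=\sigma_h-\bar\sigma_h$. By \eqref{eq:sum} for both bipartitions,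
\[
\theta_h=(\mu_1-c_{h-1})-(\mu_1'-c'_{h-1})-(\mu_1-\mu'_1)=c'_{h-1}-c_{h-1}.
\]
If $E'\subset E$ has codimension at most $1$, then $\operatorname{iso}E-1\le\operatorname{iso}E'\le\operatorname{iso}E$. By Lemma~\ref{lem:compare} applied to the intersections with $W_0$, we get $\theta_h\in\{-1,0\}$ if $h$ is level and $\theta_h\in\{0,1\}$ if $h$ is rising. Define $Q_h$ by the table
\begin{center}
\begin{tabular}{l|ccc}
 & $\theta_h=-1$ & $\theta_h=0$ & $\theta_h=1$\\ \hline
$h$ level ($K_h\subset L_h$) & $L_h$ & $K_h$ & \\
$h$ rising ($L_h\subset K_h$) & & $L_h$ & $K_h$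
\end{tabular}
\end{center}
with the form $B_h$ on $K_h$ and $\bar B_h$ on $L_h$, and put $\tau_h=\max(\sigma_h,\bar\sigma_h)$. So $Q_h$ is the smaller space $K_h\cap L_h$ if $\theta_h=0$ and the larger one otherwise, and $(Q_h,\tau_h)$ is $(K_h,\sigma_h)$ or $(L_h,\bar\sigma_h)$.

\emph{(i) If $W\subset \ker x\cap U^\perp$ and $W\cap Q_h$ contains an isotropic $J$ of dimension $\tau_h$, then $\sigma_h(W)\ge\sigma_h$ and $\bar\sigma_h(W)\ge\bar\sigma_h$.} If $\theta_h=0$, then $J\subset K_h\cap L_h$, the forms agree there and $\sigma_h=\bar\sigma_h$, so $J$ serves for both. Otherwise $J$ serves for the larger space, the target value for the smaller space is $\tau_h-1$, and the intersection of $J$ with the smaller space is isotropic of dimension at least $\tau_h-1$.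

\emph{(ii) $Q_{h+1}\subset\operatorname{rad}Q_h$.} If $\theta_{h+1}=0$, then $Q_{h+1}=K_{h+1}\cap L_{h+1}$ and both \eqref{eq:radK} and \eqref{eq:radL} apply. If $\theta_{h+1}=-1$, then $Q_{h+1}=L_{h+1}$ and $c'_h=c_h-1$, so $\theta_h\le c'_h-c_{h-1}=(c_h-c_{h-1})-1$. Thus $\theta_h=-1$ if $h$ is level and $\theta_h=0$ if $h$ is rising; in both cases $Q_h=L_h$ and \eqref{eq:radL} applies. If $\theta_{h+1}=1$, then $Q_{h+1}=K_{h+1}$ and $c'_h=c_h+1$, so $\theta_h\ge c'_h-1-c_{h-1}=c_h-c_{h-1}$. Thus $\theta_h=0$ if $h$ is level and $\theta_h=1$ if $h$ is rising; in both cases $Q_h=K_h$ and \eqref{eq:radK} applies.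

\emph{(iii) The two ends.} We have $\theta_1=c'_0-c_0=0$ and $\tau_1=\sigma_1=|\lambda|-|\lambda'|=k$, so $Q_1=K_1\cap L_1=\ker x\cap U^\perp$ with the form $\langle\,,\rangle$. Also $Q_H\subset\ell_0$ has dimension at most $1$, so it has at most one subspace of dimension $\tau_H$.

\emph{The tower.} For $1\le h\le H$ let $\mathcal J_h$ be the projective variety of chains $J_H\subset J_{H-1}\subset\dots\subset J_h$ with $J_s\subset Q_s$ isotropic of dimension $\tau_s$. Every $W\in\mathcal B$ is the top of such a chain. Indeed $\operatorname{iso}(W\cap Q_s)=\tau_s$ by Lemma~\ref{lem:B}; choose any isotropic $J_s\subset W\cap Q_s$ of dimension $\tau_s$. By maximality and (ii), $J_s\supset\operatorname{rad}(W\cap Q_s)\supset W\cap Q_{s+1}\supset J_{s+1}$, and $J_1=W$ by (iii). In particular all $\mathcal J_h$ are nonempty, and $\mathcal J_H$ is a point. By (ii), the fiber of $\mathcal J_h\to\mathcal J_{h+1}$ over a chain ending in $J_{h+1}$ is the variety of isotropic subspaces of dimension $\tau_h-\tau_{h+1}$ in $Q_h/J_{h+1}$, and the dimension and rank of this space do not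 depend on $J_{h+1}$. So the fibers are isomorphic to each other, nonempty, and irreducible by Lemma~\ref{lem:isotropic}. By (D) and descending induction, $\mathcal J_1$ is irreducible.

Let $\mathcal Z$ be the image of $\mathcal J_1$ under $J_\bullet\mapsto J_1$. It is irreducible and contains $\mathcal B$. By (iii) and (i), every $W\in\mathcal Z$ is an isotropic $k$-dimensional subspace of $\ker x\cap U^\perp$ with $\sigma_h(W)\ge\sigma_h$ and $\bar\sigma_h(W)\ge\bar\sigma_h$ for $h\le H$. The set of $W$ with $\sigma_h(W)\ge\sigma_h+1$ is closed in the Grassmannian, as the image of the projective variety of pairs $(J,W)$ with $J\subset W\cap K_h$ isotropic of dimension $\sigma_h+1$; the same holds for $\bar\sigma_h$. By Lemma~\ref{lem:B}, $\mathcal B$ is the complement in $\mathcal Z$ of these finitely many closed sets, so it is open in $\mathcal Z$ and irreducible.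
\end{proof}

\section{A lower bound for the dimension}\label{sec:lower}

We now show that $\mathcal B$ is nonempty and large when vertical strips are removed. For one box, $\mathcal B$ is an open subset of a projective space. For $k$ boxes we remove them one at a time, in an order that forces the resulting $k$-dimensional subspace to be killed by $x$.

A box lies in \emph{position} $[\mu,i]$ or $[\nu,i]$ if it is in row $i$ of $\mu$ or of $\nu$. Removing it lowers $b$ by $2i-2$ or $2i-1$, respectively. It shortens row $i$ of $\lambda$, and it shortens row $i-1$ or row $i$ of $\rho$, respectively; in position $[\mu,1]$ it leaves $\rho$ unchanged and lowers $\mu_1$.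

\begin{lemma}\label{lem:onebox}
Let the bipartition $(\mu',\nu')$ arise from $(\mu,\nu)$ by removing one box, in row $i$. Put $r=\rho_i$ if the position is $[\nu,i]$ and $r=\rho_{i-1}$ if it is $[\mu,i]$. A line $\mathbb Cw\subset\ker x\cap U^\perp$ belongs to $\mathcal B$ if and only if, for all $h\ge1$,
\[
w\in K_h\iff h\le\lambda_i,\qquad w\in L_h\iff h\le r .
\]
In position $[\mu,1]$, where $r=\infty$, the second condition means $w\in\ell_0$. The variety $\mathcal B$ is nonempty of dimension $b(\mu,\nu)-b(\mu',\nu')$.
\end{lemma}

\begin{proof}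
For a line, $\sigma_h(\mathbb Cw)$ is $1$ or $0$ according as $w\in K_h$ or not, and $\bar\sigma_h(\mathbb Cw)$ is $1$ or $0$ according as $w\in L_h$ or not. The box removed from $\lambda$ is in column $\lambda_i$, so $\sigma_h=1$ for $h\le\lambda_i$ and $0$ otherwise. In the same way $\bar\sigma_h=1$ exactly for $h\le r$; in position $[\mu,1]$ the $1$ comes from $\mu_1-\mu_1'$. The description is now Lemma~\ref{lem:B}.

In position $[\mu,1]$ we have $\mu_1>\mu_2$, so $\ell_0$ is spanned by $x^{\mu_1-1}v=e_1$, which lies in $K_h$ exactly for $h\le\lambda_1$. So $\mathcal B$ is a point, as claimed. In all other positions put $D=K_{\lambda_i}\cap L_r$. Since both filtrations decrease, $\mathcal B$ is the complement in $\mathbb P(D)$ of the subspaces cut out by $K_{\lambda_i+1}$ and $L_{r+1}$. We must find $\dim D$ and show that neither subspace is all of $D$. For $\lambda_s\geq1$ put $X_s=\operatorname{span}\{e_j,f_j:j\le s\}$, so $K_h=X_s$ for $\lambda_{s+1}<h\le\lambda_s$.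

To show that a vector is not in $L_{\rho_s+1}$ we use a test vector. For $\lambda_s\ge1$ let $y_s=\sum_{j\le s}v_{j,\mu_j+\nu_s}\in V_e\subset U^\perp$; the indices satisfy $1\le\mu_j+\nu_s\le\lambda_j$. By \eqref{eq:xjv}, $x^{\rho_s}y_s=\sum_{j\le s}v_{j,\mu_j-\mu_{s+1}}=x^{\mu_{s+1}}v\in U$. So $y_s$ is orthogonal to $x^{\rho_s}U^\perp$ by \eqref{eq:perp}, and to $U$. This gives
\begin{equation}\label{eq:test}
y_s\perp L_{\rho_s+1},\qquad\langle y_s,f_s\rangle=1,\qquad\langle y_s,f_j\rangle=0\ \ (j>s);
\end{equation}
in particular $f_s\notin L_{\rho_s+1}$.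

\emph{Position $[\nu,i]$.} Here $\nu_i>\nu_{i+1}$, so $\lambda_{i+1}<\rho_i\le\lambda_i$. Hence $K_{\lambda_i}=K_{\rho_i}=X_i$, and $\rho_i$ is level by Lemma~\ref{lem:c}, so $X_i\subset L_{\rho_i}$ by Lemma~\ref{lem:compare}. Thus $D=X_i$ has dimension $2i$. The vector $f_i$ lies neither in $K_{\lambda_i+1}$ nor in $L_{\rho_i+1}$, so $\dim\mathcal B=2i-1$.

\emph{Position $[\mu,i]$, $i\ge2$.} Here $\mu_i>\mu_{i+1}$, so $r=\rho_{i-1}\ge\lambda_i>\rho_i\ge\lambda_{i+1}$. Hence $K_{\lambda_i}=X_i$, and $f_i\notin D$ because $L_r\subset L_{\rho_i+1}$. We claim that $\dim D=2i-1$ and $D\not\subset L_{r+1}$. Since $K_{\lambda_i+1}\subset X_{i-1}$ has dimension at most $2i-2$, this gives $\mathcal B\ne\varnothing$ and $\dim\mathcal B=2i-2$.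

Suppose $r>\lambda_i$. Then $K_r=X_{i-1}$ and $r$ is level, so $X_{i-1}\subset L_r$. By \eqref{eq:xjv} and $\mu_i>\mu_{i+1}$,
\[
x^{\mu_i-1}v=e_i+\sum_{j<i}v_{j,\mu_j-\mu_i+1}=e_i+x^{r-1}y_{i-1},
\]
so $e_i\in L_r$. Thus $D=X_{i-1}\oplus\mathbb Ce_i$, and $f_{i-1}\in D\setminus L_{r+1}$ by \eqref{eq:test}.

Suppose $r=\lambda_i$. Then $D=K_r\cap L_r$ has codimension at most $1$ in $K_r=X_i$ by Lemma~\ref{lem:compare}, so $X_i=D\oplus\mathbb Cf_i$. Hence $f_{i-1}-\kappa f_i\in D$ for some scalar $\kappa$. This vector pairs to $1$ with $y_{i-1}$, so it is not in $L_{r+1}$.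
\end{proof}

The order of removal matters. In Example~\ref{ex:11}, remove both boxes of $((1),(1))$. If the box of $\nu$ goes first, then $W_1$ is a line in $\ker x$ other than $\mathbb Ce_1$, and the second step adds $v=e_1$, so $W_2=\ker x$. If the box of $\mu$ goes first, then $W_1=\mathbb Ce_1$, and $W_2/W_1$ is any line in $W_1^\perp/W_1$, for instance $W_2=\operatorname{span}\{v_{11},v_{12}\}$, which $x$ does not kill. The good order removes first the boxes that lower $b$ most.

\begin{proposition}\label{prop:lower}
If $\mu/\mu'$ and $\nu/\nu'$ are vertical strips with $k$ boxes in total, then $\mathcal B\ne\varnothing$ and $\dim\mathcal B\ge b(\mu,\nu)-b(\mu',\nu')-\frac{k(k-1)}2$.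
\end{proposition}

\begin{proof}
Order the positions by $[\mu,1]<[\nu,1]<[\mu,2]<[\nu,2]<\cdots$. Because the strips are vertical, the $k$ boxes have distinct positions. Remove them in decreasing order, obtaining shapes $(\mu^{[t]},\nu^{[t]})$, $0\le t\le k$. In each diagram the rows are treated from the bottom up, so an intermediate shape agrees with $\mu'$ below some row and with $\mu$ from that row up, and it is a partition; the same holds for $\nu$. Let $\mathcal G_t$ be the variety of flags $W_1\subset\dots\subset W_t$ with $\dim W_s=s$ such that each $W_s/W_{s-1}$ lies in the one-box variety of the reduction along $W_{s-1}$ for the step $(\mu^{[s-1]},\nu^{[s-1]})\supset(\mu^{[s]},\nu^{[s]})$. It is locally closed by Lemma~\ref{lem:frames}. By Lemma~\ref{lem:onebox}, $\mathcal G_t\to\mathcal G_{t-1}$ is surjective with fibers of dimension $b(\mu^{[t-1]},\nu^{[t-1]})-b(\mu^{[t]},\nu^{[t]})$. By (A), $\mathcal G_k$ is nonempty of dimension $b(\mu,\nu)-b(\mu',\nu')$.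

\emph{Claim: $xW_k=0$ for every flag in $\mathcal G_k$.} We use induction on $k$, for all symplectic spaces at once; the case $k=1$ is the definition. Let $k\ge2$. The induction hypothesis for the first $k-1$ boxes gives $xW_{k-1}=0$; for the last $k-1$ boxes, in $W_1^\perp/W_1$, it gives $xW_k\subset W_1=\mathbb Cw_1$. Let $w\in W_k\setminus W_{k-1}$ and suppose $xw\neq0$; rescale so that $xw=w_1$. Lemma~\ref{lem:onebox} for the last box, in $W_{k-1}^\perp/W_{k-1}$, says that $w$ is deep in a filtration; then $w_1=xw$ is one step deeper, and this will contradict Lemma~\ref{lem:onebox} for the first box, in $V$.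

Let the last box be in position $[\nu,i]$. The earlier boxes are in rows below $i$, so $\lambda^{[k-1]}_i=\lambda_i$ and $w\in x^{\lambda_i-1}y+W_{k-1}$ for some $y$. Then $w_1=x^{\lambda_i}y\in K_{\lambda_i+1}$. But the first box is in a row $j>i$, so $w_1\in K_h$ only for $h\le\lambda_j\le\lambda_i$.

Let the last box be in position $[\mu,i]$ with $i\ge2$. The earlier boxes are in positions $[\nu,j]$ with $j\ge i$ or $[\mu,j]$ with $j>i$, so $\rho^{[k-1]}_{i-1}=\nu_{i-1}+\mu_i=\rho_{i-1}$. The subspace generated by $v+W_{k-1}$ is $(U+W_{k-1})/W_{k-1}$, so $w\in x^{\rho_{i-1}-1}y+U+W_{k-1}$ with $y\in(U+W_{k-1})^\perp$. Then $w_1\in x^{\rho_{i-1}}U^\perp+U$, that is, $w_1\in L_{\rho_{i-1}+1}$. But for the first box $r=\rho_j$ with $j\ge i$ or $r=\rho_{j-1}$ with $j>i$, so $w_1\in L_h$ only for $h\le r\le\rho_{i-1}$.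

Let the last box be in position $[\mu,1]$. Then $w\in U+W_{k-1}$, so $w_1\in U\cap\ker x=\ell_0\subset L_h$ for all $h$. But the first box is not in position $[\mu,1]$, so its $r$ is finite. This proves the claim.

So $W_\bullet\mapsto W_k$ maps $\mathcal G_k$ to $\mathcal B$: the space $W_k$ is isotropic, killed by $x$ and orthogonal to $v$, and reduction along $W_k$ is the iterated reduction, of type $(\mu',\nu')$. The fibers lie in varieties of complete flags in a $k$-dimensional space, of dimension $\frac{k(k-1)}2$, and (A) gives the bound.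
\end{proof}

\begin{remark}
The vertical strip hypothesis enters the whole proof only here: it makes the position of the first box strictly larger than that of the last. For $(\varnothing,(2))\supset(\varnothing,\varnothing)$ both boxes have position $[\nu,1]$. The flag $\mathbb Cv_{11}\subset\operatorname{span}\{v_{11},v_{12}\}$ violates the claim, and by Section~\ref{ss:example} the variety $\mathcal B$ is a point, while the bound of the proposition would be $1$.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:assembly}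

\subsection{From one step to a flag}
The set $X_T(v,x)$ fibers over a one-step variety with fibers of the same kind. These fibers are not projective, so (D) does not apply; instead we show that the projection is open.

\begin{proposition}\label{prop:XT}
Let $(v,x)\in\mathbb O_{\mu;\nu}$ and $T\in\mathrm{SYB}^\alpha(\mu,\nu)$. Then $X_T(v,x)$ is nonempty and irreducible, of dimension at least $b(\mu,\nu)-\frac12\sum_i(\alpha_i^2-\alpha_i)$. If $m\geq1$, then
\begin{equation}\label{eq:tower}
\dim X_T(v,x)=\dim\mathcal B^{\mu;\nu}_{\mu^{(1)};\nu^{(1)}}(v,x)+\dim X_{T^-}(o),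
\end{equation}
where $T^-$ is $T$ without its first term and $o$ is any pair of type $(\mu^{(1)},\nu^{(1)})$.
\end{proposition}

\begin{proof}
We use induction on $m$, for all symplectic spaces; for $m=0$ the space is zero and $X_T$ is a point. Let $m\ge1$, $X=X_T(v,x)$, $\mathcal B=\mathcal B^{\mu;\nu}_{\mu^{(1)};\nu^{(1)}}(v,x)$, and let $f:X\to\mathcal B$ send $F$ to $W=F_1$. Among the conditions defining $\mathcal C^\alpha_{(v,x)}$, those for $i=1$ and $i=2m$ read $xW=0$ and $xV\subset W^\perp$ and are equivalent; the others say that the flag $(F_{i+1}/W)$ lies in the Spaltenstein variety of content $(\alpha_2,\dots,\alpha_m)$ of the reduction along $W$. So $f^{-1}(W)=X_{T^-}(v+W,x|_{W^\perp/W})$. All these reductions have the same type, so the fibers are isomorphic to $X_{T^-}(o)$, which is nonempty and irreducible by induction. The base is nonempty and irreducible by Propositions~\ref{prop:irred} and~\ref{prop:lower}. Now (A) gives \eqref{eq:tower}, and the bound of Proposition~\ref{prop:lower} added to the bound for $T^-$ gives the bound for $T$.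

\emph{The map $f$ is open.} Cover $\mathcal B$ by open sets $\mathcal B_0$ over which Lemma~\ref{lem:frames} identifies $W^\perp/W$ with a fixed $V'$. Reduction becomes a morphism $\varphi:\mathcal B_0\to\mathbb O'$ to the orbit of type $(\mu^{(1)},\nu^{(1)})$ of $G'=\mathrm{Sp}(V')$. Take $o\in\mathbb O'$ and let $\hat{\mathcal B}=\{(W,g)\in\mathcal B_0\times G':\varphi(W)=go\}$. The projection $p:\hat{\mathcal B}\to\mathcal B_0$ is surjective, and open by (C). Over $\hat{\mathcal B}$ the family is trivial: the variety $\hat X$ of pairs $(F,g)$ with $F\in f^{-1}(\mathcal B_0)$ and $(F_1,g)\in\hat{\mathcal B}$ is isomorphic to $\hat{\mathcal B}\times X_{T^-}(o)$ by $(F,g)\mapsto((F_1,g),g^{-1}F^-)$, where $F^-$ is the flag induced on $V'$. The projection $q:\hat X\to\hat{\mathcal B}$ of this product is open, since the image of an open set is the union of its open slices. If $\Omega\subset f^{-1}(\mathcal B_0)$ is open and $\hat\Omega$ is its preimage in $\hat X$, then $f(\Omega)=p(q(\hat\Omega))$ is open.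

\emph{Irreducibility.} Let $\Omega_1,\Omega_2\subset X$ be nonempty open sets. Their images are nonempty open subsets of the irreducible variety $\mathcal B$, so they share a point $W$. In the irreducible fiber $f^{-1}(W)$ the sets $\Omega_1,\Omega_2$ cut out nonempty open subsets, which meet.
\end{proof}

\subsection{The dimension of an orbit}
Again a lower bound suffices.

\begin{lemma}\label{lem:orbit}
$\dim\mathbb O_{\mu;\nu}\ge2n^2-2b(\mu,\nu)$.
\end{lemma}

\begin{proof}
Let $\mathfrak z\subset\mathfrak g$ be the centralizer of $x$. The stabilizer of $(v,x)$ in $\mathfrak g$ is the kernel of $\mathfrak z\to V$, $\zeta\mapsto\zeta v$, so by (C) $\dim\mathbb O_{\mu;\nu}=\dim\mathfrak g-\dim\mathfrak z+\dim\mathfrak zv$.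

With respect to $V=V_e\oplus V_f$, an element of $\mathfrak g$ is given by $P\in\operatorname{End}(V_e)$, acting on $V_f$ by minus its transpose, and by maps $S:V_e\to V_f$ and $S':V_f\to V_e$ for which the forms $\langle S\cdot,\cdot\rangle$ and $\langle S'\cdot,\cdot\rangle$ are symmetric. Since $x|_{V_f}$ is the transpose of $x|_{V_e}$, the element commutes with $x$ if and only if $P,S,S'$ commute with $x$. The space of $\mathbb C[x]$-linear maps between Jordan blocks of sizes $s,t$ has dimension $\min(s,t)$. So $P$ ranges over a space of dimension $\sum_{i,j}\min(\lambda_i,\lambda_j)=\sum_j(2j-1)\lambda_j=n+2n(\lambda)$. The maps $S$ correspond to symmetric forms $\omega$ on $V_e$ with $\omega(xa,a')=\omega(a,xa')$. For blocks $i<j$ the component on block $i$ times block $j$ is arbitrary, with $\lambda_j$ parameters, and determines the opposite component. On a single block with generator $a$, the value $\omega(x^sa,x^ta)$ depends only on $s+t$, so symmetry is automatic and there are $\lambda_j$ parameters. The total is $\sum_jj\lambda_j=n+n(\lambda)$, and the same count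 holds for $S'$. Hence $\dim\mathfrak z=3n+4n(\lambda)$.

Take $P$ and $S$ preserving the rows. Letting $P$ be a polynomial in $x$ on each block, we see that $\mathfrak zv$ contains $v_{i1},\dots,v_{i,\mu_i}$ for each $i$. The map $S$ may send the generator $v_{i,\lambda_i}$ to any element of the dual block, so it may send $v_{i,\mu_i}=x^{\nu_i}v_{i,\lambda_i}$ to any element of the span of $v^*_{i,\nu_i+1},\dots,v^*_{i,\lambda_i}$. So $\dim\mathfrak zv\ge2|\mu|$, and since $n(\lambda)=n(\mu)+n(\nu)$,
\[
\dim\mathbb O_{\mu;\nu}\ge2n^2+n-3n-4n(\lambda)+2|\mu|=2n^2-2|\nu|-4n(\lambda)=2n^2-2b(\mu,\nu).\qedhere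
\]
\end{proof}

\subsection{The squeeze}
Fix $(v,x)\in\mathbb O_{\mu;\nu}$ and let $T,T'$ be values of $\Phi$ on $\mathcal C^\alpha_{(v,x)}$ and $\mathcal C^\beta_{(v,x)}$. Types are invariant under $G$, so $\mathfrak Z_{T,T'}$ maps onto $\mathbb O_{\mu;\nu}$ with fiber $gX_T(v,x)\times gX_{T'}(v,x)$ over $g(v,x)$. By (A),
\begin{equation}\label{eq:dimZ}
\dim\mathfrak Z^{\alpha,\beta}_{T,T'}=\dim\mathbb O_{\mu;\nu}+\dim X_T(v,x)+\dim X_{T'}(v,x).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first two assertions are Corollary~\ref{cor:first}. Let $T\in\mathrm{SYB}^\alpha(\mu,\nu)$, $T'\in\mathrm{SYB}^\beta(\mu,\nu)$ and $b=b(\mu,\nu)$. By Proposition~\ref{prop:XT}, $\mathfrak Z_{T,T'}$ is the image of the nonempty irreducible variety $G\times X_T(v,x)\times X_{T'}(v,x)$, so it is irreducible. By \eqref{eq:dimZ}, Lemma~\ref{lem:orbit} and Proposition~\ref{prop:XT},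
\[
\dim\mathfrak Z_{T,T'}\ge(2n^2-2b)+\Big(b-\tfrac12\sum_i(\alpha_i^2-\alpha_i)\Big)+\Big(b-\tfrac12\sum_j(\beta_j^2-\beta_j)\Big)=d_{\alpha,\beta}.
\]
Since $\dim\mathfrak Z^{\alpha,\beta}=d_{\alpha,\beta}$, the closure $\overline{\mathfrak Z_{T,T'}}$ is an irreducible component. The sets $\mathfrak Z_{T,T'}$ are disjoint and locally closed, so by (B) distinct pairs give distinct components. By Lemma~\ref{lem:count} there are $|M^{\alpha,\beta}|$ pairs, and by Corollary~\ref{cor:first} there are $|M^{\alpha,\beta}|$ components. So every component is obtained.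
\end{proof}

\section{Exact dimensions and the converse}\label{sec:exact}

The global bound $\dim\mathfrak Z^{\alpha,\beta}=d_{\alpha,\beta}$ now turns each lower bound into an equality.

\begin{corollary}\label{cor:orbit}
$\dim\mathbb O_{\mu;\nu}=2n^2-2b(\mu,\nu)$.
\end{corollary}

\begin{proof}
Take $\alpha=\beta=(1^n)$, so $d_{\alpha,\beta}=2n^2$. Removing boxes one at a time gives some $T\in\mathrm{SYB}^{(1^n)}(\mu,\nu)$. By \eqref{eq:dimZ} and Proposition~\ref{prop:XT}, $\dim\mathbb O_{\mu;\nu}+2b(\mu,\nu)\le\dim\mathfrak Z_{T,T}\le2n^2$. The opposite inequality is Lemma~\ref{lem:orbit}.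
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fibers}]
(3) Suppose $\dim\mathfrak Z_{T,T'}=d_{\alpha,\beta}$. Then $\overline{\mathfrak Z_{T,T'}}$ has a component $Y$ of dimension $d_{\alpha,\beta}$. It is a component of $\mathfrak Z^{\alpha,\beta}$, and $\mathfrak Z_{T,T'}\cap Y$ is dense in $Y$. By Theorem~\ref{thm:main}, $Y=\overline{\mathfrak Z_{T_1,T'_1}}$ with $T_1,T_1'$ semistandard, and (B) forces $(T,T')=(T_1,T'_1)$. This proves the inequality. If $\overline{\mathfrak Z_{T,T'}}$ is a component, it has dimension $d_{\alpha,\beta}$ by purity, so $T,T'$ are semistandard; the converse is Theorem~\ref{thm:main}.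

(2) Put $\delta=b-\frac12\sum_i(\alpha_i^2-\alpha_i)$. By Corollary~\ref{cor:orbit}, $d_{\alpha,\alpha}=\dim\mathbb O_{\mu;\nu}+2\delta$. Let $T$ be any value of $\Phi$ on $\mathcal C^\alpha_{(v,x)}$ and write $X_T=X_T(v,x)$. By \eqref{eq:dimZ} with $\beta=\alpha$ and $T'=T$,
\[
2(\delta-\dim X_T)=d_{\alpha,\alpha}-\dim\mathfrak Z^{\alpha,\alpha}_{T,T}.
\]
The right side is $0$ if $T$ is semistandard, by Theorem~\ref{thm:main}, and positive otherwise, by (3). Every $T\in\mathrm{SYB}^\alpha(\mu,\nu)$ is a value of $\Phi$ with $X_T$ irreducible, by Proposition~\ref{prop:XT}. Since $\mathcal C^\alpha_{(v,x)}$ is the finite disjoint union of the locally closed sets $X_T$, its dimension is at most $\delta$, with equality if and only if $\mathrm{SYB}^\alpha(\mu,\nu)\neq\varnothing$. For semistandard $T$ the closure $\overline{X_T}$ is irreducible of dimension $\delta$, hence a component, and these components are distinct by (B). Conversely, a component $Y$ of dimension $\delta$ meets some $X_T$ in a dense subset; then $\dim X_T=\delta$, so $T$ is semistandard and $Y=\overline{X_T}$.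

(1) Nonemptiness and irreducibility are Propositions~\ref{prop:lower} and~\ref{prop:irred}. For $k=0$ the variety is the point $W=0$. For $k\ge1$ choose $T\in\mathrm{SYB}^{(k,1^{n-k})}(\mu,\nu)$ with first step $(\mu,\nu)\supset(\mu',\nu')$, removing the remaining boxes one at a time. By (2), $\dim X_T(v,x)=b(\mu,\nu)-\frac{k(k-1)}2$ and $\dim X_{T^-}(o)=b(\mu',\nu')$, the latter being trivial if $k=n$. The formula follows from \eqref{eq:tower}.

(4) By Theorem~\ref{thm:main}, both sets are in bijection with the set of irreducible components of $\mathfrak Z^{\alpha,\beta}$.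
\end{proof}

\begin{thebibliography}{9}

\bibitem{RS}
Daniele Rosso, Neil Saunders, \emph{Exotic Spaltenstein varieties}, arXiv:2410.00235 (2024).

\bibitem{Sh}
Shafarevich, \emph{Basic Algebraic Geometry 1}.

\end{thebibliography}
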